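# Formal arcs in a Jacobian and divisor classes that no algebraic model carries

## An infinite cyclic group of classes out of reach of every model

**Theorem 1.** Let $d\ge 3$, let $m\ge 4$ satisfy $g:=\frac{(m-1)(m-2)}2\ge d-1$ (for instance $d=3$, $m=4$, $g=3$), and put
$$A=\mathbb C[[x,y,z,t_1,\dots,t_{d-2}]]/(f),\qquad f=x^m+y^m-z^m .$$
Then $A$ is a complete local normal Gorenstein domain of dimension $d$, and it is the completion of $\mathbb C[x,y,z,t_1,\dots,t_{d-2}]_{(x,y,z,t_1,\dots,t_{d-2})}/(f)$. There is $h\in\operatorname{Cl}A$ such that for every local ring $B$ essentially of finite type over $\mathbb C$ and every ring isomorphism $\varphi:\widehat B\to A$ (not assumed $\mathbb C$-linear), no multiple $nh$ with $n\ne 0$ lies in the image of $\operatorname{Cl}B\to\operatorname{Cl}A$. In particular $H=\mathbb Zh$ is infinite cyclic, and it is neither equal to nor contained in such an image.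

Here is what the words mean and which question the theorem answers.

For a Noetherian normal domain $R$, $\operatorname{Cl}R$ is the divisor class group: divisorial (that is, reflexive) fractional ideals modulo principal ones. We write $[D]$ for the class of a divisorial ideal $D$. A local ring $B$ is *essentially of finite type* over $\mathbb C$ if it is a localization of a finitely generated $\mathbb C$-algebra at a prime; $\widehat B$ is its completion at the maximal ideal. For instance, $\mathbb C[s]_{(s)}$ is essentially of finite type and its completion is $\mathbb C[[s]]$.

**Fact 2 (Mori).** Let $B$ be a normal local ring essentially of finite type over $\mathbb C$ whose completion is a domain. Then $\widehat B$ is a normal domain, and $\operatorname{Cl}B\to\operatorname{Cl}\widehat B$, $[D]\mapsto[D\widehat B]$, is injective.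

Composing with a ring isomorphism $\varphi:\widehat B\to A$ gives an injection $\operatorname{Cl}B\hookrightarrow\operatorname{Cl}A$. Call the pair $(B,\varphi)$ a *model* of $A$. So each model marks out a subgroup of $\operatorname{Cl}A$: the classes that are algebraic from the point of view of that model. John Brevik and Scott Nollet, in "Local Picard Groups", arXiv:1110.1867 (2011), ask the following. Let $A$ be a complete local normal Gorenstein domain of dimension at least $2$ which is the completion of some local ring essentially of finite type over $\mathbb C$. Is every finitely generated subgroup $H\subset \operatorname{Cl}A$ exactly the image of $\operatorname{Cl}B$ for some model $(B,\varphi)$, where both $B$ and $\varphi$ may be chosen depending on $H$? (In dimension at most $1$ the class group is zero and there is nothing to ask.) That source poses this as an open question and gives no resolution.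

Theorem 1 says no, in every dimension $d\ge3$. Already for $A=\mathbb C[[x,y,z,t]]/(x^4+y^4-z^4)$ there is an infinite cyclic subgroup of $\operatorname{Cl}A$ none of whose nonzero elements lies in the image of $\operatorname{Cl}B$, for any model. The question concerns a given $A$ and all $H$, so one such $A$ settles it negatively. We do not determine for which $A$ the property holds, and nothing is claimed about $\dim A=2$.

## Two models of one ring, and coefficient fields that are not $\mathbb C$

If $A$ is regular, then $\operatorname{Cl}A=0$ and any model will do. The first interesting example shows how strongly the subgroup depends on $B$.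

**Example 3.** Let $A_1=\mathbb C[[x,y,u,v]]/(xy-uv)$. It is a hypersurface ring, singular only at its closed point, hence normal.

*A model with a nonzero image.* Let $B_1=\mathbb C[x,y,u,v]_{(x,y,u,v)}/(xy-uv)$. The ring $B_1[1/x]$ is a localization of $\mathbb C[x,x^{-1},u,v]$, hence a UFD. So $\operatorname{Cl}B_1$ is generated by the height-one primes containing $x$, which are $\mathfrak p=(x,u)$ and $\mathfrak q=(x,v)$, and $\operatorname{div}(x)=\mathfrak p+\mathfrak q$ gives $[\mathfrak q]=-[\mathfrak p]$. The image in $\operatorname{Cl}A_1$ is the group generated by $[\mathfrak pA_1]$. It is not zero: $\mathfrak pA_1$ is a height-one prime containing two elements $x,u$ that are linearly independent modulo the square of the maximal ideal, so it is not principal. (A generator $w$ would lie in the maximal ideal, and all elements of $(w)$ are multiples of $w$ modulo that square.)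

*A model with zero image.* Let $p=v^2-u^2-u^3$, an irreducible polynomial, and $B_2=\mathbb C[x,y,u,v]_{(x,y,u,v)}/(xy-p)$. It is a domain, since $xy-p$ is of degree one in $y$ with coprime coefficients. The ring $B_2/xB_2$ is a localization of $\mathbb C[y,u,v]/(p)$, a domain, so $x$ is prime; and $B_2[1/x]$ is a localization of $\mathbb C[x,x^{-1},u,v]$. By Nagata's theorem $B_2$ is a UFD, so $\operatorname{Cl}B_2=0$. In $\mathbb C[[u,v]]$ we have $p=(v-u\sqrt{1+u})(v+u\sqrt{1+u})$, and the two factors are formal coordinates because their linear parts $v-u$, $v+u$ are independent. Hence $\widehat{B_2}\cong A_1$.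

So a proof that some class is never algebraic must deal with all models at once. It must also deal with all $\varphi$, and these need not respect $\mathbb C$.

**Definition.** A *coefficient field* of a complete local ring $\Lambda$ is a subfield $k\subset\Lambda$ that maps isomorphically onto the residue field.

**Example 4.** $\mathbb C[[t]]$ has coefficient fields other than $\mathbb C$. Let $S$ be a transcendence basis of $\mathbb C$ over $\mathbb Q$ and $s\in S$. Send $s\mapsto s+t$ and fix the other elements of $S$. A nonzero element of $\mathbb Q[S]$ goes to a series whose constant term is that element, so we get $\mathbb Q(S)\to\mathbb C[[t]]$. Since $\mathbb C$ is algebraic and separable over $\mathbb Q(S)$, Hensel's lemma extends this uniquely to a homomorphism $\mathbb C\to\mathbb C[[t]]$ lifting the identity of the residue field. Its image $k$ is a coefficient field, and $s\notin k$: otherwise $t=(s+t)-s$ would be in the field $k$, but $t$ is a nonzero nonunit. So the constant $s\in\mathbb C$ is, as a series over $k$, the nonconstant series $(s+t)-t$. Together with $t\mapsto t$ this gives a ring automorphism of $\mathbb C[[t]]$ that is not $\mathbb C$-linear. The same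 recipe, with all variables fixed, gives one of the ring $A$ of Theorem 1 for $d=3$, since $f$ has rational coefficients.

Series with *rational* coefficients are immune to this change of coefficient field.

**Lemma 5.** Let $\Lambda$ be a complete regular local ring of dimension $r\ge1$ containing $\mathbb Q$, with regular system of parameters $t_1,\dots,t_r$ and a coefficient field $k$. If $w_1,\dots,w_e\in\mathbb Q[[t]]$ are algebraically independent over $\mathbb Q$, then $w_1(t_1),\dots,w_e(t_1)\in\Lambda$ are algebraically independent over $k$.

*Proof.* We have $\Lambda=k[[t_1,\dots,t_r]]$: the map from the power series ring is surjective by completeness and injective because both sides are domains of dimension $r$. Since $\mathbb Q\subset k$, the elements $w_i(t_1)$ lie in $\mathbb Q[[t_1]]\subset k[[t_1]]\subset\Lambda$.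

First, elements $e_j\in k$ linearly independent over $\mathbb Q$ are linearly independent over $\mathbb Q[[t_1]]$. Indeed, let $\sum_je_jh_j=0$ be a finite sum with $h_j=\sum_iq_{ji}t_1^i\in\mathbb Q[[t_1]]$. Comparing coefficients of $t_1^i$ in $k[[t_1]]$ gives $\sum_je_jq_{ji}=0$ for each $i$, so all $q_{ji}=0$.

Now let $\Phi\in k[T_1,\dots,T_e]$ vanish at $(w_1(t_1),\dots,w_e(t_1))$. Write $\Phi=\sum_je_j\Phi_j$ with $\Phi_j\in\mathbb Q[T_1,\dots,T_e]$ and $e_j\in k$ linearly independent over $\mathbb Q$. Then $\sum_je_j\,\Phi_j(w_1(t_1),\dots,w_e(t_1))=0$, so every $\Phi_j(w_1,\dots,w_e)=0$. By the hypothesis all $\Phi_j=0$, so $\Phi=0$. $\square$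

## Blowing up the singular locus: a constant family of curves

From now on $A$ is the ring of Theorem 1, $P=(x,y,z)A$ and
$$\widehat R:=A/P=\mathbb C[[t_1,\dots,t_{d-2}]].$$
All our rings contain $\mathbb Q$ in a unique way, and for $R\supset\mathbb Q$ we write $C\times R$ for $C\times_{\mathbb Q}\operatorname{Spec}R$.

**Lemma 6.** $\operatorname{Sing}A=V(P)$, which has codimension $2$, and $A$ is a normal Gorenstein domain of dimension $d$.

*Proof.* Let $S=\mathbb C[[x,y,z,t_1,\dots,t_{d-2}]]$ and let $\mathfrak q\ni f$ be a prime of $S$. Then $S_{\mathfrak q}/(f)$ is regular if and only if $f\notin\mathfrak q^2S_{\mathfrak q}$. If $\mathfrak q$ does not contain all of $x,y,z$, then one of the partial derivatives $mx^{m-1},my^{m-1},-mz^{m-1}$ is not in $\mathfrak q$. By the Leibniz rule derivations map $\mathfrak q^2S_{\mathfrak q}$ into $\mathfrak qS_{\mathfrak q}$, so $f\notin\mathfrak q^2S_{\mathfrak q}$. If $\mathfrak q\supset(x,y,z)$, then $f\in(x,y,z)^m\subset\mathfrak q^2$. This proves $\operatorname{Sing}A=V(P)$.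

As a hypersurface ring $A$ is Gorenstein, hence Cohen–Macaulay, of dimension $d$. So $\operatorname{ht}P=d-\dim\widehat R=2$. Thus $A$ is $S_2$ and regular in codimension one. By Serre's criterion it is normal, and being local it is a domain. $\square$

That $A$ is the completion named in Theorem 1 is clear. Put $U=\operatorname{Spec}A\setminus V(P)$, a regular scheme. Let
$$C=\operatorname{Proj}\mathbb Q[x,y,z]/(f),\qquad c=(1:0:1)\in C(\mathbb Q).$$
The partial derivatives of $f$ have no common zero in the plane, so $C$ is a smooth plane curve. It is geometrically connected of genus $g\ge3$.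

To study the blow-up of $P$ we use a graded ring of which $A$ is a completion. Let $G=\widehat R[x,y,z]/(f)$, with $G_0=\widehat R$ and $x,y,z$ in degree $1$, and $I=(x,y,z)G$. The $I$-adic completion of $G$ is $A$, and $IA=P$; so $G\to A$ is flat. It is injective, since its kernel $\bigcap I^n$ is zero because $G$ is graded. As $A$ is a domain, so is $G$. Moreover $\operatorname{gr}_PA=\operatorname{gr}_IG=G$.

Let $X\to\operatorname{Spec}A$ be the blow-up of $P$, let $F$ be its exceptional divisor, and $\mathcal O_X(1)=P\mathcal O_X=\mathcal O_X(-F)$. Then
$$F=\operatorname{Proj}\operatorname{gr}_PA=\operatorname{Proj}G=C\times\widehat R,\tag{1}$$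
and $\mathcal O_X(1)|_F=\mathcal O_{\operatorname{Proj}G}(1)$, of degree $m$ on the fibres of $F\to\operatorname{Spec}\widehat R$.

**Lemma 7.** $F$ and $X$ are regular and integral. Furthermore $\operatorname{Cl}A=\operatorname{Pic}U$, and $\operatorname{Pic}X\to\operatorname{Pic}U$ is surjective with kernel generated by $\mathcal O_X(1)$.

*Proof.* $F$ is smooth over the regular ring $\widehat R$, hence regular. Each connected component of $F$ has closed nonempty image in $\operatorname{Spec}\widehat R$ by properness, so it meets the closed fibre, which is connected. Hence there is only one component, and $F$ is integral. $X$ is integral, as a blow-up of a domain in a nonzero ideal. Outside $F$ it is isomorphic to $U$, which is regular. At a point of $F$ the local ring of $X$ modulo a nonzerodivisor, the local equation of $F$, is regular; so the local ring is regular.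

The complement of $U$ in $\operatorname{Spec}A$ has codimension $2$ and $U$ is regular, so $\operatorname{Cl}A=\operatorname{Cl}U=\operatorname{Pic}U$; the class $[D]$ corresponds to the invertible sheaf $D|_U$. Since $X$ is regular, $\operatorname{Pic}X=\operatorname{Cl}X$, which maps onto $\operatorname{Cl}U$ with kernel generated by the class of the prime divisor $F$, that is, by $\mathcal O_X(1)$. $\square$

We can pull line bundles back from $F$ to $X$, because $X$ retracts onto $F$.

**Lemma 8.** There is a morphism $\rho:X\to F$ with $\rho|_F=\mathrm{id}_F$.

*Proof.* Let $X'$ be the blow-up of $\operatorname{Spec}G$ in $I$. Its chart belonging to $x$ is the spectrum of $G[y/x,z/x]\subset G_x=G_{(x)}[x,x^{-1}]$, where $G_{(x)}$ is the degree-$0$ part of $G_x$. Now $G_{(x)}$ is generated over $\widehat R$ by $y/x$ and $z/x$, while $y=x\cdot(y/x)$ and $z=x\cdot(z/x)$. So this subring is the polynomial ring $G_{(x)}[x]$. The ideal $I$ becomes $(x)$, so the exceptional divisor is $x=0$, with coordinate ring $G_{(x)}$, the chart $D_+(x)$ of $\operatorname{Proj}G$. The same holds for $y$ and $z$. The inclusions $G_{(x)}\subset G_{(x)}[x]$, and likewise for $y,z$, glue to a morphism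 $X'\to\operatorname{Proj}G=F$ that is the identity on the exceptional divisor.

By flatness $I^n\otimes_GA=P^n$, so $X=X'\times_GA$. The exceptional divisors of $X$ and $X'$ are identified because $I^n/I^{n+1}=P^n/P^{n+1}$. The composite $X\to X'\to F$ is $\rho$. $\square$

## Power series points of $C$, and how one transcendental series is absorbed

For this section let $d=3$, $t=t_1$. Take $b\in t\mathbb Q[[t]]$ and let $a=(1-b^m)^{1/m}\in1+t\mathbb Q[[t]]$ be given by the binomial series. Then $(a:b:1)$ is a section $\sigma_b$ of $F=C\times\widehat R\to\operatorname{Spec}\widehat R$, and it specializes to $c$ at $t=0$. Put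
$$\mathfrak p_b=(x-az,\;y-bz)A .$$
Since $f(az,bz,z)=(a^m+b^m-1)z^m=0$, we have $A/\mathfrak p_b=\mathbb C[[z,t]]$, so $\mathfrak p_b$ is a height-one prime. Its class is
$$[\mathfrak p_b]=[\rho^*\mathcal O_F(-\sigma_b)|_U].\tag{2}$$
Indeed, $\sigma_b$ is a prime divisor on the regular scheme $F$, lying in $D_+(z)$ with ideal $(x/z-a,\,y/z-b)$. Local equations of $\sigma_b$ pull back under $\rho$ to nonzero functions, since they are nonzero on $F$. So $\rho^*\mathcal O_F(-\sigma_b)$ is the ideal sheaf of $\rho^{-1}(\sigma_b)$. On $U$ this subscheme lies in $D(z)$ and has there the ideal $\mathfrak p_bA_z$. And $V(\mathfrak p_b)\cap U$ lies in $D(z)$ too, since $x=az$, $y=bz$, $z=0$ would give a point of $V(P)$.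

**Approximation changes the class.** To realize $[\mathfrak p_b]$ in a model, one might replace $b$ by a polynomial $b'$ with $b\equiv b'$ modulo a high power of $t$. But if $b'\ne b$, then $[\mathfrak p_{b'}]\neq[\mathfrak p_b]$, however good the approximation. If they were equal, then $\rho^*\mathcal O_F(\sigma_b-\sigma_{b'})\cong\mathcal O_X(j)$ for some $j$ by Lemma 7. Restricting to $F$ and taking degrees on fibres gives $0=jm$, so $j=0$. Then over an algebraic closure $\Omega$ of $\operatorname{Frac}\widehat R$ the points $\sigma_b,\sigma_{b'}$ of $C_\Omega$ would be linearly equivalent, hence equal because $C_\Omega$ has positive genus, and $b=b'$.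

**The obvious model misses a transcendental point.** Choose $b\in t+t^2\mathbb Q[[t]]$ with $t,b$ algebraically independent over $\mathbb Q$. This is possible: the set $t+t^2\mathbb Q[[t]]$ is uncountable, and only countably many elements of $\mathbb Q((t))$ are algebraic over $\mathbb Q(t)$. Let $B_0=\mathbb C[x,y,z,t]_{(x,y,z,t)}/(f)$ with the standard isomorphism $\widehat{B_0}=A$. Then $[\mathfrak p_b]$ is not in the image of $\operatorname{Cl}B_0$, as we now show.

The blow-up $X_0$ of $\operatorname{Spec}B_0$ in $(x,y,z)$ has exceptional divisor $F_0=C\times\mathbb C[t]_{(t)}$. By flatness $X=X_0\times_{B_0}A$, and $X_0$ is regular because $X$ is and $X\to X_0$ is flat and surjective. Suppose $[\mathfrak p_b]$ comes from $\operatorname{Cl}B_0$. Then it comes from a line bundle on the open set $X_0\setminus F_0$ (a regular scheme, equal to $\operatorname{Spec}B_0$ minus a closed set of codimension $2$), and this line bundle extends to a line bundle $L_0$ on $X_0$. By (2) and Lemma 7, after a twist by a power of $\mathcal O_{X_0}(1)$ we have $L_0|_X\cong\rho^*\mathcal O_F(-\sigma_b)$, and so $L_0|_F\cong\mathcal O_F(-\sigma_b)$. Let $\overline K$ be the algebraic closure of $\mathbb C(t)$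 in $\Omega$, and let $N$ be the dual of $L_0|_{C_{\overline K}}$. Then $N_\Omega\cong\mathcal O(\sigma_b)$ on $C_\Omega$. This bundle has a one-dimensional space of sections, since the genus is positive, so $h^0(N)=1$ as well. The zero of the section of $N$ is a point of $C(\overline K)$ which becomes $\sigma_b$ over $\Omega$. So $b=(y/z)(\sigma_b)\in\overline K$ is algebraic over $\mathbb C(t)$. But $t,b$ are algebraically independent over $\mathbb C$ by Lemma 5, a contradiction.

**Another model catches it.** It is tempting to let $[\mathfrak p_b]$ generate $H$. This fails, because the coordinate $t$ on the singular locus may be changed. Let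
$$R'=\big(\mathbb C[s,\alpha]/(\alpha^m+s^m-1)\big)_{(s,\alpha-1)},\qquad B=\big(R'[x,y,z]/(f)\big)_{(s,x,y,z)} .$$
$R'$ is a discrete valuation ring with uniformizer $s$ (the curve is smooth at $(0,1)$, since the $\alpha$-derivative there is $m$) and completion $\mathbb C[[s]]$. So $\widehat B=\mathbb C[[s,x,y,z]]/(f)$. Let $\varphi$ fix $x,y,z$ and send $s\mapsto b(t)$; it is an isomorphism onto $A$, as $b=t+\cdots$. It sends $\alpha$, the $m$-th root of $1-s^m$ with constant term $1$, to $a$. The ideal $\mathfrak p=(x-\alpha z,y-sz)B$ has quotient $R'[z]_{(s,z)}$, so it is a height-one prime, and $\mathfrak pA=\mathfrak p_b$. Hence $[\mathfrak p_b]$ *is* in the image of $\operatorname{Cl}B$.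

The function field of the singular locus of this $B$ is algebraic over $\mathbb C(b(t))$ rather than over $\mathbb C(t)$. What does not change is its transcendence degree, which is $d-2=1$. So we should look for a class whose definition needs *more than $d-2$ algebraically independent functions*. A single point of $C$ cannot supply them when $d=3$. But $\sigma_b-c$ gives a line bundle of degree $0$ on each fibre, hence an arc in the Jacobian $J$ through $0$; and $J$ has dimension $g\ge d-1$, so an arc in $J$ that leaves the curve can have $g$ independent coordinates.

## The class $h$ from an arc with $g$ independent coordinates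

We return to general $d\ge3$. Let $J=\operatorname{Pic}^0_{C/\mathbb Q}$, an abelian variety of dimension $g$. Since $C$ has the rational point $c$, $J$ represents the functor sending $T$ to isomorphism classes of line bundles on $C\times T$ of fibrewise degree $0$, rigidified (trivialized) along $c\times T$. For every field $E\supset\mathbb Q$ this gives $J(E)=\operatorname{Pic}^0(C_E)$. For example, $\mathcal O(\sigma_b-c)$ on $C\times\mathbb Q[[t]]$ has fibrewise degree $0$. Its restriction to $c\times\operatorname{Spec}\mathbb Q[[t]]$ is trivial because $\mathbb Q[[t]]$ is local. So it is a morphism $\operatorname{Spec}\mathbb Q[[t]]\to J$, sending the closed point to $0$.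

*Choice of series.* The set $t\mathbb Q[[t]]$ is uncountable, and the algebraic closure in $\mathbb Q((t))$ of a countable subfield is countable. Choosing one series after another, we get $\tau_1,\dots,\tau_g\in t\mathbb Q[[t]]$ algebraically independent over $\mathbb Q$.

*The arc.* Let $z_1,\dots,z_g$ be a regular system of parameters of $\mathcal O_{J,0}$, so that $\widehat{\mathcal O}_{J,0}=\mathbb Q[[z_1,\dots,z_g]]$. Since the $\tau_i$ have no constant term, there is a local homomorphism
$$u^*:\mathcal O_{J,0}\to\mathbb Q[[z_1,\dots,z_g]]\to\mathbb Q[[t]],\qquad z_i\mapsto\tau_i,\tag{3}$$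
and hence a morphism $u:\operatorname{Spec}\mathbb Q[[t]]\to J$. It corresponds to a line bundle on $C\times\mathbb Q[[t]]$. Let $M_u$ be its pull-back to $F=C\times\widehat R$ under $\mathbb Q[[t]]\to\widehat R$, $t\mapsto t_1$.

*The class.*
$$h:=[\rho^*M_u|_U]\in\operatorname{Pic}U=\operatorname{Cl}A .\tag{4}$$

## What every model has in common

Suppose $(B,\varphi)$ is a model, $n\ne0$, and $nh$ is the image of $\beta\in\operatorname{Cl}B$. We want a contradiction. Via $\varphi$ we regard $A$ as a $B$-algebra; it is faithfully flat, so $B\subset A$ and $B$ is a domain. It is normal: if $r/s\in\operatorname{Frac}B$ is integral over $B$, then it is integral over the normal domain $A$, so $r\in sA\cap B=sB$. Let $k\cong\mathbb C$ be the image in $B\subset A$ of the structure field of $B$. By Example 4, $k$ need not be the standard $\mathbb C\subset A$.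

We use two facts on excellent rings. A homomorphism is *regular* if it is flat with geometrically regular fibres (for example $\mathbb Q[t]_{(t)}\to\mathbb Q[[t]]$, whose fibres are $\mathbb Q$ and the extension $\mathbb Q((t))/\mathbb Q(t)$ of fields of characteristic $0$). For a local ring essentially of finite type over a field, the singular locus is closed and the map to the completion is regular.

**Step 1: the residue field of $B$ is $k$.** This step will make $k$ a coefficient field, so that Lemma 5 applies. The residue field $E$ of $B$ is a finitely generated field extension of $k$. As a field it is isomorphic to the residue field $\mathbb C$ of $A$, so it is algebraically closed. If $\operatorname{trdeg}_kE>0$, then $E$ is the function field of a positive-dimensional normal projective variety over $k$, so it carries a discrete valuation. A uniformizer has no square root in $E$, a contradiction. So $E$ is algebraic over the algebraically closed field $k$, and $E=k$.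

**Step 2: the singular locus of $B$ has function field of transcendence degree $d-2$.** This is the quantity the model cannot change. Let $P_B$ be the radical ideal with $V(P_B)=\operatorname{Sing}B$. As $B\to A$ is regular, for a prime $\mathfrak q$ of $A$ the ring $A_{\mathfrak q}$ is regular if and only if $B_{\mathfrak q\cap B}$ is. Hence $V(P_BA)=\operatorname{Sing}A=V(P)$. The homomorphism $B/P_B\to A/P_BA$ is again regular (its fibres are fibres of $B\to A$), and $B/P_B$ is reduced, so $A/P_BA$ is reduced. Thus $P_BA$ is radical, and since $P$ is prime,
$$P_BA=P .$$
By faithful flatness $P_B=P\cap B$, a prime ideal. Put $R_B=B/P_B$. It is a local domain essentially of finite type over $k$, with residue field $k$ and completion $A/P=\widehat R$. So $\dim R_B=d-2$, and the dimension formula gives for $K_0:=\operatorname{Frac}R_B$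
$$\operatorname{trdeg}_kK_0=\dim R_B+\operatorname{trdeg}_kk=d-2 .\tag{5}$$

**Step 3: the blow-up descends.** The purpose is to see $F=C\times\widehat R$ as the completion of a family over $R_B$. Let $X_B$ be the blow-up of $\operatorname{Spec}B$ in $P_B$, with exceptional divisor $F_B\to\operatorname{Spec}R_B$. Since $P_BA=P$ and $B\to A$ is flat,
$$X=X_B\times_BA,\qquad F=F_B\times_{R_B}\widehat R,$$
and $\mathcal O_{X_B}(1)=P_B\mathcal O_{X_B}$ pulls back to $\mathcal O_X(1)$. The morphism $X\to X_B$ is flat and surjective and $X$ is regular, so $X_B$ is regular. It is integral, as $B$ is a domain and $P_B\ne0$.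

**Step 4: the line bundle descends.** We turn $\beta$ into a line bundle on $F_B$. Let $U_B=\operatorname{Spec}B\setminus V(P_B)$. It is regular, and its preimage in $\operatorname{Spec}A$ is $U$. Its complement has codimension $\dim B-\dim R_B=2$. Hence $\operatorname{Cl}B=\operatorname{Pic}U_B$. A divisorial ideal $D$ of $B$ is invertible on $U_B$, so the map $[D]\mapsto[DA]$ is the pull-back $\operatorname{Pic}U_B\to\operatorname{Pic}U$.

As $X_B$ is regular and $X_B\setminus F_B=U_B$, the class $\beta\in\operatorname{Pic}U_B$ extends to some $L_B\in\operatorname{Pic}X_B$. On $U$ the bundles $L_B|_X$ and $\rho^*M_u^{\otimes n}$ are isomorphic, since both represent $nh$. By Lemma 7, on $X$ they differ by some $\mathcal O_X(j)$, which is the pull-back of $\mathcal O_{X_B}(j)$. Twisting $L_B$ by $\mathcal O_{X_B}(j)$ or $\mathcal O_{X_B}(-j)$, which does not change it on $U_B$, we may assume $L_B|_X\cong\rho^*M_u^{\otimes n}$. Put $M_B:=L_B|_{F_B}$. Restricting to $F$ and using $\rho|_F=\mathrm{id}_F$ we get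
$$M_B|_F\cong M_u^{\otimes n}\quad\text{on}\quad F=F_B\times_{R_B}\widehat R=C\times\widehat R .\tag{6}$$

## Rigidity brings the arc down to $\overline K$

The map $R_B\to\widehat R$ is injective, so $K_0\subset\operatorname{Frac}\widehat R$. Let $\Omega$ be an algebraic closure of $\operatorname{Frac}\widehat R$ and $\overline K$ the algebraic closure of $K_0$ in $\Omega$. By (5), $\operatorname{trdeg}_k\overline K=d-2$. Put $C'=F_B\times_{R_B}\overline K$. The identification in (6) gives an isomorphism
$$\iota:C'_\Omega=F\times_{\widehat R}\Omega\xrightarrow{\ =\ }C_\Omega ,$$
so $C'$ is a smooth projective connected curve of genus $g$ over $\overline K$.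

For the obvious model $\iota$ was plainly defined over $\overline K$. For a general model the identification $F_B\times_{R_B}\widehat R=C\times\widehat R$ is only formal, and this is what the next step deals with. We use twice the following remark: *if $T$ is a finite scheme over the algebraically closed field $\overline K$, then $T(\Omega)=T(\overline K)$.* For all residue fields of $T$ are $\overline K$, and a $\overline K$-morphism $\operatorname{Spec}\Omega\to T$ factors through the spectrum of a residue field.

**Step 5: $\iota$ is defined over $\overline K$.** This lets us carry $M_B$ to the constant curve $C_{\overline K}$. Embed $C'$ and $C_{\overline K}$ by $|3K|$ (very ample as $g\ge2$) in the same $\mathbb P^N_{\overline K}$, after choosing bases of sections; these embeddings are compatible with extension of the base field. Let $T\subset\operatorname{PGL}_{N+1,\overline K}$ be the locus of $\gamma$ with $\gamma(C')\subset C_{\overline K}$. It is a closed subscheme: for each of finitely many homogeneous generators $\Psi$ of the ideal of $C_{\overline K}$, the condition that $\Psi\circ\gamma$ lie in the ideal of $C'$ is given by linear equations in the coefficients of $\Psi\circ\gamma$,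 which are homogeneous polynomials in the entries of $\gamma$. Over a field, $\gamma(C')\subset C$ implies equality, as both are integral curves.

We claim $T(\Omega)=\operatorname{Isom}(C'_\Omega,C_\Omega)$. An isomorphism pulls the canonical bundle back to the canonical bundle, so it induces an isomorphism of the spaces of sections of $3K$, well defined up to scalars, and is the restriction of an element of $\operatorname{PGL}_{N+1}(\Omega)$. This element is unique, since it is determined by its action on the sections up to scalars.

By Hurwitz's theorem a curve of genus $\ge2$ has finitely many automorphisms, so $T(\Omega)$ is finite. A positive-dimensional scheme of finite type over the algebraically closed field $\overline K$ has infinitely many $\overline K$-points, and $T(\overline K)\subset T(\Omega)$. So $T$ is finite over $\overline K$, and $T(\Omega)=T(\overline K)$ by the remark. Hence $\iota=(\iota_0)_\Omega$ for an isomorphism $\iota_0:C'\to C_{\overline K}$ over $\overline K$.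

**Step 6: the series $\tau_i(t_1)$ lie in $\overline K$.** We read this off from the point of $J$ defined by $M_u$. Let $u_\Omega\in J(\Omega)$ be the composite
$$\operatorname{Spec}\Omega\to\operatorname{Spec}\widehat R\xrightarrow{\ t\mapsto t_1\ }\operatorname{Spec}\mathbb Q[[t]]\xrightarrow{\ u\ }J ;$$
it is the class of $M_u|_{C_\Omega}$. Let $N=(\iota_0^{-1})^*(M_B|_{C'})$, a line bundle on $C_{\overline K}$. By (6) and $\iota=(\iota_0)_\Omega$, its base change to $C_\Omega$ is $M_u^{\otimes n}|_{C_\Omega}$. So $N$ has degree $0$ and defines a point $w\in J(\overline K)$ whose image in $J(\Omega)$ is $n\,u_\Omega$. As $n\ne0$, the morphism $[n]:J\to J$ is finite, so $[n]^{-1}(w)$ is a finite $\overline K$-scheme. By the remark its $\Omega$-point $u_\Omega$ comes from a $\overline K$-point. Thus $u_\Omega\in J(\overline K)$.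

By (3) the morphism $u_\Omega$ factors through $\operatorname{Spec}\mathcal O_{J,0}$, with ring map
$$\mathcal O_{J,0}\xrightarrow{\ u^*\ }\mathbb Q[[t]]\xrightarrow{\ t\mapsto t_1\ }\widehat R\subset\Omega .$$
This map factors through the residue field of the image point of $u_\Omega$. As $u_\Omega$ comes from a $\overline K$-point, that residue field has image in $\overline K$. Applying this to $z_i\in\mathcal O_{J,0}$ we get
$$\tau_i(t_1)\in\overline K\qquad(i=1,\dots,g).\tag{7}$$

## Too many independent series

**Step 7: the contradiction.** We compare transcendence degrees over $k$. By Step 1 the image of $k$ in $\widehat R$ is a field mapping isomorphically onto the residue field of $\widehat R$, that is, a coefficient field. The elements $t_1,\dots,t_{d-2}$ form a regular system of parameters of the complete regular local ring $\widehat R$, and $d-2\ge1$. So Lemma 5, with $\Lambda=\widehat R$ and $w_i=\tau_i$, says that $\tau_1(t_1),\dots,\tau_g(t_1)$ are algebraically independent over $k$. This is where the rationality of the coefficients is used: whatever $\varphi$ does to $\mathbb C$, it fixes $\mathbb Q$. With (7) we get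
$$g\le\operatorname{trdeg}_k\overline K=d-2,$$
contradicting $g\ge d-1$. Hence no $nh$ with $n\ne0$ is in the image of $\operatorname{Cl}B$, for any model $(B,\varphi)$.

**Step 8: $H$ is infinite cyclic.** It remains to exclude torsion. The element $0$ lies in the image for the model $\mathbb C[x,y,z,t_1,\dots,t_{d-2}]_{(x,y,z,t_1,\dots,t_{d-2})}/(f)$. By Step 7, then, $nh\ne0$ for all $n\ne0$, and $H=\mathbb Zh\cong\mathbb Z$. Since $h$ itself is in no image, $H$ is neither equal to nor contained in one. This proves Theorem 1. $\blacksquare$
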